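\title{Dissipative outer billiards about convex polygons are asymptotically periodic for almost every contraction rate}


\begin{abstract}
The dissipative outer billiard about a convex polygon $P$ reflects a point in the vertex at which its supporting ray touches $P$ and contracts the distance to that vertex by a factor $\lambda\in(0,1)$. We prove that for every convex polygon there is an open set of rates $\lambda$, whose complement in $(0,1)$ has packing dimension $0$, for which every orbit that avoids the singular set converges to one of finitely many periodic orbits. In particular, for almost every $\lambda$ this holds for all regular polygons at once, which proves a conjecture posed by Del Magno, Gaiv\~ao and Gutkin. The proof shows that an exceptional rate makes some polynomial attached to an itinerary exponentially small, and that the number of itineraries grows subexponentially, locally uniformly in $\lambda$.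
\end{abstract}

\section{The map and the result}\label{sec:intro}

Let $P\subset\mathbb{R}^2$ be a convex polygon with $k\ge3$ vertices $w_0,\dots,w_{k-1}$, listed counterclockwise, no three of them collinear. Indices of vertices are taken mod $k$. From a point $z\notin P$ there is exactly one ray that touches $P$ and has $P$ on its left. Usually it touches $P$ at a single vertex $w(z)$, the rightmost point of $P$ as seen from $z$. The classical outer billiard map sends $z$ to its mirror image $2w(z)-z$. For a \emph{contraction rate} $\lambda\in(0,1)$, the \emph{dissipative outer billiard map} is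
\[
T_\lambda(z)=w(z)+\lambda\,(w(z)-z).
\]

To describe the domain of $T_\lambda$, let
\[
A_i=\{\,w_i+x\,(w_{i-1}-w_i)+y\,(w_i-w_{i+1}) : x>0,\ y>0\,\},
\]
an open sector with apex $w_i$, and let the \emph{singular set} $\mathcal S$ be the union of the closed rays $\{w_i+t(w_i-w_{i+1}):t\ge0\}$, $i=0,\dots,k-1$; see Figure~\ref{fig:square}. The sector $A_i$ is the set of $z$ with $w(z)=w_i$. Indeed, put $e=w_{i-1}-w_i$, $e'=w_{i+1}-w_i$ and $z=w_i+xe-ye'$. Then $\det(e',e)>0$, $\det(w_i-z,e)=y\det(e',e)$ and $\det(w_i-z,e')=x\det(e',e)$. So $x,y>0$ exactly when both neighbors of $w_i$, and hence all points of $P\setminus\{w_i\}$, lie strictly to the left of the line from $z$ to $w_i$. The only other possibility is that the ray from $z$ runs along an edge from $w_i$ to $w_{i+1}$, and this happens exactly for $z\in\mathcal S\setminus P$. Therefore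
\[
X=\mathbb{R}^2\setminus(P\cup\mathcal S)
\]
is the disjoint union of the sectors $A_i$, and $T_\lambda$ is defined on $X$. The point $T_\lambda(z)\ne w(z)$ lies on a line that meets $P$ only at $w(z)$, so $T_\lambda(X)\cap P=\emptyset$: an orbit can be continued until it hits $\mathcal S$. Let $X^+$ be the set of points of $X$ whose forward orbit never meets $\mathcal S$. A point of $X\setminus X^+$ is sent into one of $k$ lines by a finite composition of invertible affine maps taken from a list of $k$, so $X\setminus X^+$ lies in countably many lines and $X^+$ has full measure in $X$.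

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\fill[gray!25] (-1,-1) rectangle (1,1);
\draw (-1,-1) rectangle (1,1);
\draw[very thick] (-1,-1)--(-3,-1) (1,-1)--(1,-3) (1,1)--(3,1) (-1,1)--(-1,3);
\draw[dashed] (-1.8,0.6)--(-0.6,-1.8)--(1.8,-0.6)--(0.6,1.8)--cycle;
\fill (-1.8,0.6) circle (1.7pt) (-0.6,-1.8) circle (1.7pt) (1.8,-0.6) circle (1.7pt) (0.6,1.8) circle (1.7pt);
\node at (-0.7,-0.75) {$w_0$}; \node at (0.7,-0.75) {$w_1$};
\node at (0.7,0.75) {$w_2$}; \node at (-0.7,0.75) {$w_3$};
\node[left] at (-1.8,0.6) {$z_0$}; \node[below] at (-0.6,-1.8) {$z_1$};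
\node[right] at (1.8,-0.6) {$z_2$}; \node[above] at (0.6,1.8) {$z_3$};
\node at (-2.4,1.9) {$A_0$}; \node at (-1.9,-2.4) {$A_1$};
\node at (2.4,-1.9) {$A_2$}; \node at (1.9,2.4) {$A_3$};
\end{tikzpicture}
\caption{The square with vertices $(\pm1,\pm1)$. The four thick rays form the singular set $\mathcal S$ and cut the exterior of the square into the sectors $A_0,\dots,A_3$. The points $z_0=(-\frac95,\frac35),z_1,z_2,z_3$ form a periodic orbit of $T_{1/2}$: the segment from $z_i$ to $z_{i+1}$ passes through $w_i$, which divides it in the ratio $2:1$.}
\label{fig:square}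
\end{figure}

We call $T_\lambda$ \emph{asymptotically periodic} if there are finitely many periodic orbits such that the forward orbit of every point of $X^+$ converges to one of them. These are then all the periodic orbits of $T_\lambda$, since a periodic orbit that converges to a periodic orbit coincides with it.

Should one expect this behavior? On each sector $T_\lambda$ is a homothety of ratio $-\lambda$. Two points that visit the same sectors for $n$ steps are brought closer by the factor $\lambda^n$, so only the discontinuity along $\mathcal S$ can keep the dynamics complicated. All orbits enter a bounded region. Cut this region into cells of points that visit the same sectors for $n$ steps; after $n$ steps each cell has an image of diameter of order $\lambda^n$. If for one value of $n$ all these images keep away from $\mathcal S$, then each of them lies in a single sector, cells are mapped into cells, and the dynamics reduces to a self-map of a finite set. If there are not too many cells, it should take a coincidence for one of their tiny images to touch one of $k$ rays for every $n$. One thus expects asymptotic periodicity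 to be typical, but not universal. This agrees with what is known: the dissipative outer billiard about any triangle and about the square is asymptotically periodic, while there are quadrilaterals whose dissipative outer billiard has a Cantor set, lying on the singular set, that attracts nearby points. (Neither fact is used below.) For a regular polygon the shape cannot be perturbed, and ``typical'' can only refer to $\lambda$. The conjecture posed in \cite{DGG} is that \emph{for Lebesgue almost every $\lambda\in(0,1)$, the map $T_\lambda$ of any regular polygon is asymptotically periodic}. We prove it in a stronger form.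

\begin{theorem}\label{thm:main}
Let $P$ be any convex polygon. There is an open set $O_P\subset(0,1)$ such that $T_\lambda$ is asymptotically periodic for every $\lambda\in O_P$, and $(0,1)\setminus O_P$ has packing dimension $0$ (hence Hausdorff dimension $0$ and Lebesgue measure $0$).
\end{theorem}

By the quadrilaterals just mentioned, one cannot take $O_P=(0,1)$ for general polygons.

\begin{corollary}\label{cor:regular}
For almost every $\lambda\in(0,1)$, and in fact for all $\lambda$ outside a set of packing dimension $0$, the map $T_\lambda$ is asymptotically periodic for all regular polygons simultaneously.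
\end{corollary}

We recall what is needed about dimensions. For a bounded set $F\subset\mathbb{R}$ let $N_\delta(F)$ be the least number of intervals of length at most $\delta$ that cover $F$. The \emph{upper box dimension} is $\overline{\dim}_BF=\limsup_{\delta\to0}\log N_\delta(F)/\log(1/\delta)$ (and $0$ for the empty set). Packing dimension enters only through the standard formula
\begin{equation}\label{eq:packing}
\dim_PF=\inf\Big\{\sup_q\overline{\dim}_BF_q:\ F\subset\bigcup_{q\in\mathbb{N}}F_q,\ F_q\text{ bounded}\Big\}.
\end{equation}
Joining countably many covers shows that $\dim_P$ is \emph{countably stable}: $\dim_P\bigcup_lF^{(l)}=\sup_l\dim_PF^{(l)}$. A point has upper box dimension $0$, so countable sets have packing dimension $0$. Hausdorff dimension is countably stable and at most $\overline{\dim}_B$, so it is at most $\dim_P$. Finally, if $\overline{\dim}_BF<\theta<1$, then for small $\delta$ the set $F$ is covered by intervals of total length at most $\delta^{1-\theta}$; hence a set of packing dimension less than $1$ is Lebesgue null.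

\begin{proof}[Proof of Corollary~\ref{cor:regular} from Theorem~\ref{thm:main}]
Any two regular $k$-gons are related by an orientation-preserving similarity $\phi$ with $\phi(w_i)=w_i'$. The sectors, the singular rays and the formula $T_\lambda z=(1+\lambda)w_i-\lambda z$ on $A_i$ are given by affine combinations of points, which $\phi$ preserves. So $\phi$ conjugates the two maps $T_\lambda$ and matches their singular sets, and asymptotic periodicity depends only on $k$ and $\lambda$. Fix a regular $k$-gon $P_k$ for each $k\ge3$ and take $\lambda\in\bigcap_kO_{P_k}$. The complement of this intersection has packing dimension $0$ by countable stability.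
\end{proof}

\section{Edge coordinates, itineraries and good parameters}\label{sec:setup}

The singular rays lie on the lines through the edges, so we follow the signed distances to these lines. Let $\nu_i$ be the inward unit normal of the edge $w_iw_{i+1}$ and put
\[
\ell_i(z)=\langle\nu_i,z-w_i\rangle,\qquad d_i(j)=\ell_i(w_j).
\]
Then $\ell_i\ge0$ on $P$, and $|\ell_i(z)|$ is the Euclidean distance from $z$ to the line through $w_i$ and $w_{i+1}$. As no three vertices are collinear,
\begin{equation}\label{eq:d}
d_i(j)\ge0,\quad\text{with equality if and only if }j\in\{i,i+1\}.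
\end{equation}
For $z=w_i+x(w_{i-1}-w_i)+y(w_i-w_{i+1})$ we have $\ell_i(z)=x\,d_i(i-1)$ and $\ell_{i-1}(z)=-y\,d_{i-1}(i+1)$. Hence
\begin{equation}\label{eq:sector}
A_i=\{\ell_i>0,\ \ell_{i-1}<0\},\qquad\overline{A_i}=\{\ell_i\ge0,\ \ell_{i-1}\le0\}.
\end{equation}
The boundary of $A_i$ consists of two rays. The ray $x=0$, $y\ge0$ is the singular ray at $w_i$. The ray $y=0$, $x\ge0$ consists of the edge $w_{i-1}w_i$ ($x\le1$) and the singular ray at $w_{i-1}$ ($x\ge1$). So
\begin{equation}\label{eq:boundary}
\overline{A_i}\cap\{\ell_i=0\}\subset\mathcal S,\qquad\partial A_i\subset\mathcal S\cup P.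
\end{equation}

Let $T_{\lambda,j}(z)=(1+\lambda)w_j-\lambda z$, defined for all $z\in\mathbb{R}^2$, be the branch that agrees with $T_\lambda$ on $A_j$. The coefficients $1+\lambda$ and $-\lambda$ sum to $1$ and $\ell_i$ is affine, so
\begin{equation}\label{eq:onestep}
\ell_i(T_{\lambda,j}z)=(1+\lambda)\,d_i(j)-\lambda\,\ell_i(z)\qquad(z\in\mathbb{R}^2).
\end{equation}

\subsection*{An absorbing square}
Estimates degenerate as $\lambda\to1$, so we fix a compact interval $I=[a,b]\subset(0,1)$ and exhaust $(0,1)$ at the end. Let $\|\cdot\|$ be the sup norm on $\mathbb{R}^2$ and $R=\max_i\|w_i\|$. Fix $\rho>(1+b)R/(1-b)$ and let $B=\{\|z\|<\rho\}$, an open square. For $\lambda\in I$ we have $\|T_\lambda z\|\le(1+b)R+b\|z\|$. If $\|z\|<\rho$, the right side is less than $(1-b)\rho+b\rho$, so $T_\lambda(B\cap X)\subset B$. Iterating gives $\|T_\lambda^nz\|\le b^n\|z\|+(1+b)R/(1-b)$, so the orbit of every point of $X^+$ eventually enters $B$. Put $C_0=\max_i\sup_B|\ell_i|$. All constants below may depend on $P$, $I$ and this fixed $\rho$.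

\subsection*{Words and cells}
A \emph{word} is a finite string $\alpha=\alpha_0\cdots\alpha_{n-1}$ of indices mod $k$, of length $|\alpha|=n$. Let $T_{\lambda,\alpha}=T_{\lambda,\alpha_{n-1}}\circ\dots\circ T_{\lambda,\alpha_0}$, which is the identity for the empty word. By induction on $n$,
\begin{equation}\label{eq:composite}
T_{\lambda,\alpha}(z)=(-\lambda)^nz+\Phi_\alpha(\lambda),\qquad\Phi_\alpha(\lambda)=(1+\lambda)\sum_{j=0}^{n-1}(-\lambda)^jw_{\alpha_{n-1-j}}.
\end{equation}
A point $z$ has \emph{itinerary} $\alpha$ if $T_\lambda^tz\in A_{\alpha_t}$ for $0\le t<n$. The \emph{cell} of $\alpha$ is the set of points of $B$ with itinerary $\alpha$: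
\[
B_\alpha(\lambda)=B\cap\bigcap_{t=0}^{n-1}T_{\lambda,\alpha_0\cdots\alpha_{t-1}}^{-1}(A_{\alpha_t}).
\]
It is open and convex, and $T_\lambda^n=T_{\lambda,\alpha}$ on it. Let $W_n(\lambda)$ be the set of words $\alpha$ of length $n$ with $B_\alpha(\lambda)\ne\emptyset$, and $W_n(J)=\bigcup_{\lambda\in J}W_n(\lambda)$ for $J\subset I$. Since $B$ is forward invariant, a block of $r$ consecutive letters of a word in $W_n(\lambda)$ is a word in $W_r(\lambda)$.

\subsection*{The basic identity}
Iterating \eqref{eq:onestep} along a word $\alpha$ of length $n$ gives, for all $\lambda\in(0,1)$ and $z\in\mathbb{R}^2$,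
\begin{equation}\label{eq:basic}
\ell_i(T_{\lambda,\alpha}z)=(-\lambda)^n\ell_i(z)+(1+\lambda)f_{\alpha,i}(\lambda)=(-\lambda)^n\big(\ell_i(z)-h_{\alpha,i}(\lambda)\big),
\end{equation}
where
\[
f_{\alpha,i}(x)=\sum_{j=0}^{n-1}d_i(\alpha_{n-1-j})(-x)^j,\qquad h_{\alpha,i}(\lambda)=(1+\lambda)\sum_{t=0}^{n-1}(-1)^t\lambda^{-1-t}d_i(\alpha_t).
\]
(The second form follows from the first with $t=n-1-j$; both sums are $0$ for the empty word.) The two forms are used for different purposes. The first looks forward: up to an error of order $\lambda^n$, the distance from the image of a cell to the line $\ell_i=0$ is the value of a polynomial whose coefficients are read off the word from its end. The second looks backward: the preimage of the line $\ell_i=0$ under $T_{\lambda,\alpha}$ is the \emph{parallel} line $\ell_i=h_{\alpha,i}(\lambda)$.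

We now name the condition from the heuristic of Section~\ref{sec:intro}. Here and below, $\operatorname{dist}$ is Euclidean distance.

\begin{definition}\label{def:good}
A parameter $\lambda\in I$ is \emph{good} if there are $n\ge1$ and $\eta>0$ such that $\operatorname{dist}(T_\lambda^nz,\mathcal S)\ge\eta$ for all $\alpha\in W_n(\lambda)$ and $z\in B_\alpha(\lambda)$. The set of good parameters is $G_I$; the other parameters in $I$ are \emph{bad}.
\end{definition}

\section{The square, and the plan of the proof}\label{sec:square}

Let $P$ be the square of Figure~\ref{fig:square}, with $w_0=(-1,-1)$, $w_1=(1,-1)$, $w_2=(1,1)$, $w_3=(-1,1)$ and coordinates $(u,v)$. Then $R=1$ and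
\[
A_0=\{u<-1,\ v>-1\},\quad A_1=\{u<1,\ v<-1\},\quad A_2=\{u>1,\ v<1\}.
\]
The quarter turn $\varrho(u,v)=(-v,u)$ preserves $B$, maps $A_j$ to $A_{j+1}$ and commutes with $T_\lambda$. The point
\[
z^*=\frac{1+\lambda}{1+\lambda^2}\,\big(-(1+\lambda),\,1-\lambda\big)
\]
lies in $A_0$, and substitution gives $T_\lambda z^*=\frac{1+\lambda}{1+\lambda^2}(\lambda-1,-1-\lambda)=\varrho z^*$. So $z^*$ has period $4$, for every $\lambda$.

\subsection*{Small rates, geometrically}
Let $g=(\sqrt5-1)/2$ be the positive root of $x^2+x=1$, and let $b<g$. At $\rho=(1+b)/(1-b)$ both $b(\rho-1)$ and $b^2(\rho+1)$ equal $2b^2/(1-b)<2$, so we can fix a slightly larger $\rho$ with $b(\rho-1)<2$ and $b^2(\rho+1)<2$. Let $\lambda\le b$. The branch $T_{\lambda,0}(u,v)=(-1-\lambda-\lambda u,\,-1-\lambda-\lambda v)$ maps $A_0\cap B=(-\rho,-1)\times(-1,\rho)$ onto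
\[
\big(-1,\,-1+\lambda(\rho-1)\big)\times\big(-1-\lambda(\rho+1),\,-1\big)\subset A_1 .
\]
By symmetry $A_j\cap B$ is mapped into $A_{j+1}$ for each $j$, so $W_n(\lambda)$ consists of four words for every $n$. Every orbit in $B$ has the itinerary of one of the points $\varrho^jz^*$ and approaches its orbit at rate $\lambda^n$.

The rectangle above has the corner $w_0\in\mathcal S$, so Definition~\ref{def:good} fails with $n=1$. The branch $T_{\lambda,1}(u,v)=(1+\lambda-\lambda u,\,-1-\lambda-\lambda v)$ maps it onto
\[
\big(1+2\lambda-\lambda^2(\rho-1),\,1+2\lambda\big)\times\big(-1,\,-1+\lambda^2(\rho+1)\big).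
\]
On this rectangle $u-1>\lambda(2-\lambda(\rho-1))>0$ and $1-v>2-\lambda^2(\rho+1)>0$. It is thus at positive distance from the complement of $A_2$, which contains $\mathcal S$, and $\lambda$ is good with $n=2$.

\subsection*{The same threshold, algebraically}
For the square all $d_i(j)$ are $0$ or $2$. By \eqref{eq:basic}, if the image of a cell $B_\alpha(\lambda)$ comes within $b^n$ of the line $\ell_i=0$, then $|f_{\alpha,i}(\lambda)|$ is at most a constant times $b^n$. Consider any series $f(x)=\sum_jc_j(-x)^j$ with $c_j\in\{0,2\}$ whose first nonzero coefficient is $c_r$. Only the terms of index $r+1,r+3,\dots$ have sign opposite to the term of index $r$, so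
\[
|f(x)|\ge2x^r(1-x-x^3-\cdots)=2x^r\Big(1-\frac{x}{1-x^2}\Big),
\]
and the right side is positive exactly when $x<g$. For $b<g$ and bounded $r$, such a series is never exponentially small on $I$, whatever the word.

For larger rates this argument breaks down completely. Let $x\ge1/\sqrt2$ and $\mu=x^2\ge1/2$. The interval $K=[0,1/(1-\mu)]$ satisfies $K=\mu K\cup(1+\mu K)$, because $\mu/(1-\mu)\ge1$; so every number in $K$ has the form $\sum_je_j\mu^j$ with $e_j\in\{0,1\}$. Since $1-x^2\le1/2<x$, the number $1/x$ is in $K$. With $c_0=2$, $c_{2j+1}=2e_j$ and $c_{2j+2}=0$ we get $f(x)=2-2x\sum_je_j\mu^j=0$. The partial sum of $f$ with $n$ terms is at most $2x^n/(1-x)$ in absolute value at $x$, and it equals $f_{\alpha,0}$ for a word $\alpha$ in the letters $0$ and $2$, as $d_0(0)=0$ and $d_0(2)=2$. So \emph{every} $x\ge1/\sqrt2$ makes $f_{\alpha,0}(x)$ exponentially small for suitable words of every length. One has to use that very few of the $k^n$ words are itineraries.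

\subsection*{Plan}
The proof has five steps.
\begin{enumerate}
\item Good parameters are asymptotically periodic (Section~\ref{sec:good}).
\item At a bad parameter, for every large $n$ some $f_{\alpha,i}$ with $\alpha\in W_n(\lambda)$ is $O(b^n)$, and one of its first $r_0$ coefficients is nonzero (Section~\ref{sec:poly}).
\item For one such polynomial, the set where it is $O(b^n)$ is covered by boundedly many intervals of length $O(b^{n/M})$, with $M$ independent of the word (Section~\ref{sec:sublevel}).
\item Near all but countably many parameters, the number of words of length $n$ grows at an arbitrarily small exponential rate, uniformly on an interval of parameters (Section~\ref{sec:complexity}). With (2) and (3), this gives dimension $0$ (Section~\ref{sec:dimension}).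
\item All but countably many good parameters are interior points of $G_I$ (Section~\ref{sec:open}).
\end{enumerate}

\section{Good parameters are asymptotically periodic}\label{sec:good}

At a good parameter, cells are mapped into cells, and a cell that returns to itself is contracted toward the fixed point of an affine map. The difficulty is that this fixed point is only known to lie in the closure of the cell. If it lay on the boundary of a sector, it would not generate an orbit of $T_\lambda$. By \eqref{eq:boundary} it would then lie on $\mathcal S$, which the margin $\eta$ excludes, or on an edge of $P$, which needs a separate argument.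

\begin{proposition}\label{prop:good}
If $\lambda\in G_I$, then $T_\lambda$ is asymptotically periodic.
\end{proposition}

\begin{proof}
Let $n,\eta$ be as in Definition~\ref{def:good}, and write $T=T_\lambda$, $B_\alpha=B_\alpha(\lambda)$, $W=W_n(\lambda)$.

\emph{Cells map into cells.} For $\alpha\in W$ the set $T^n(B_\alpha)$ is convex, disjoint from $P$ because $n\ge1$, and disjoint from $\mathcal S$. It is a connected subset of the disjoint union of the open sectors, so it lies in one sector $A_{i(\alpha)}$. Put $\sigma(\alpha)=\alpha_1\cdots\alpha_{n-1}i(\alpha)$. Then $T(B_\alpha)\subset B_{\sigma(\alpha)}$, so $\sigma$ maps the finite set $W$ to itself, and the forward invariant set $\bigcup_{\alpha\in W}B_\alpha\subset X$ lies in $X^+$. For $z\in B_\alpha$ and $t\ge n$ we have $T^tz=T^n(T^{t-n}z)$ with $T^{t-n}z$ in a cell, hence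
\begin{equation}\label{eq:margin}
\operatorname{dist}(T^tz,\mathcal S)\ge\eta\qquad(t\ge n).
\end{equation}

\emph{A candidate orbit for each cycle.} Let $\sigma^p(\alpha)=\alpha$ with $p\ge1$. For $t\ge0$ let $\alpha_t$ be the first letter of $\sigma^t(\alpha)$; for $t<n$ this is the old meaning of $\alpha_t$. The sequence $(\alpha_t)$ is $p$-periodic, and $T^tz\in A_{\alpha_t}$ for all $z\in B_\alpha$ and $t\ge0$. Let $S_t=T_{\lambda,\alpha_0\cdots\alpha_{t-1}}$, so that $T^t=S_t$ on $B_\alpha$. The map $S_p$ has linear part $(-\lambda)^p$, so it is a contraction of the plane with a fixed point $z^*$. Set $z_t^*=S_t(z^*)$, so that $z_{t+1}^*=T_{\lambda,\alpha_t}(z_t^*)$. For $z\in B_\alpha$ the points $T^{pq}z=S_p^q(z)$ stay in $B_\alpha$ and tend to $z^*$ as $q\to\infty$. Hence $z_t^*=\lim_qS_t(T^{pq}z)=\lim_qT^{t+pq}z$, and this formula with \eqref{eq:margin} gives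
\[
z_{t+p}^*=z_t^*,\qquad z_t^*\in\overline{A_{\alpha_t}},\qquad\operatorname{dist}(z_t^*,\mathcal S)\ge\eta.
\]

\emph{The candidate is an orbit.} We claim that $z_t^*\in A_{\alpha_t}$ for all $t$. By periodicity we may take $t\ge1$. Suppose the claim fails for $t$. Then $z_t^*\in\partial A_{\alpha_t}\setminus\mathcal S$, so $z_t^*\in P$ by \eqref{eq:boundary}. Let $j=\alpha_{t-1}$. By \eqref{eq:onestep} and $d_j(j)=0$,
\[
0\le\ell_j(z_t^*)=-\lambda\,\ell_j(z_{t-1}^*)\le0,
\]
because $\ell_j\ge0$ on $P$ and on $\overline{A_j}$. So $z_{t-1}^*\in\overline{A_j}\cap\{\ell_j=0\}\subset\mathcal S$, a contradiction. Thus $Tz_t^*=z_{t+1}^*$ for all $t$, and $(z_t^*)$ is a periodic orbit in $X^+$. For $z\in B_\alpha$ we have $\|T^tz-z_t^*\|=\|S_t(z)-S_t(z^*)\|=\lambda^t\|z-z^*\|\to0$.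

\emph{Every orbit is attracted.} The orbit of a point of $X^+$ enters $B$. A point of $B\cap X^+$ has an itinerary of length $n$, so it lies in a cell $B_\beta$ with $\beta\in W$. Since $W$ is finite, some $\sigma^t(\beta)$ lies on a cycle of $\sigma$, and the orbit enters the corresponding cell. There are finitely many words on cycles, hence finitely many periodic orbits of the kind constructed.
\end{proof}

\section{Bad parameters make a polynomial small}\label{sec:poly}

A bound $|f_{\alpha,i}(\lambda)|=O(b^n)$ restricts $\lambda$ only if $f_{\alpha,i}$ is not small for trivial reasons. By \eqref{eq:d}, its first $r$ coefficients vanish exactly when the last $r$ letters of $\alpha$ lie in $\{i,i+1\}$, and if all letters do, then $f_{\alpha,i}=0$. So we must show that an orbit cannot use only the two ends of one edge for long. The reason is that the composite $T_{\lambda,i+1}\circ T_{\lambda,i}$ contracts toward its fixed point $w_i+(w_{i+1}-w_i)/(1-\lambda)$, where $\ell_{i-1}>0$, while $\ell_{i-1}<0$ on $A_i$.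

\begin{lemma}\label{lem:adjacent}
There is an integer $r_0$ such that for all $\lambda\in I$ and all $i$, no word in $W_{r_0}(\lambda)$ has all its letters in $\{i,i+1\}$.
\end{lemma}

\begin{proof}
By \eqref{eq:sector}, $\ell_i>0$ on $A_i$ and $\ell_i<0$ on $A_{i+1}$. By \eqref{eq:onestep} and \eqref{eq:d}, $\ell_i(T_\lambda z)=-\lambda\ell_i(z)$ for $z\in A_i\cup A_{i+1}$. So an itinerary with letters in $\{i,i+1\}$ alternates.

Suppose that $z_0,\dots,z_{2q}\in B$, $q\ge1$, is an orbit segment with itinerary $i,i+1,\dots,i$. Put $u_t=\ell_{i-1}(z_t)$ and $d=d_{i-1}(i+1)$, which is positive by \eqref{eq:d} because $k\ge3$. For even $t<2q$, \eqref{eq:onestep} gives $u_{t+1}=-\lambda u_t$, since $d_{i-1}(i)=0$, and then $u_{t+2}=(1+\lambda)d-\lambda u_{t+1}=(1+\lambda)d+\lambda^2u_t$. Therefore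
\[
u_{2q}=(1+\lambda)d\,(1+\lambda^2+\dots+\lambda^{2q-2})+\lambda^{2q}u_0\ge d-b^{2q}C_0 .
\]
But $z_{2q}\in A_i$ requires $u_{2q}<0$. Choose $q\ge1$ with $b^{2q}C_0<\min_id_{i-1}(i+1)$; then no such segment exists. Put $r_0=2q+2$. An alternating word of length $r_0$ contains a block of length $2q+1$ that starts with $i$, and this block would be the itinerary of such a segment.
\end{proof}

\begin{remark}
This is where $k\ge3$ matters. For a segment $w_0w_1$ in place of $P$, the rule of the supporting ray gives two half-planes as sectors, and every itinerary alternates. Every orbit then accumulates at $w_0+(w_1-w_0)/(1-\lambda)$, which lies on the singular ray beyond $w_1$. So for every $\lambda$ there is no periodic orbit at all.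
\end{remark}

Let $D=\{d_i(j):0\le i,j<k\}$, a finite set containing $0$, and let $\mathcal F$ be the set of power series
\[
f(x)=\sum_{j\ge0}c_j(-x)^j,\qquad c_j\in D,\quad(c_0,\dots,c_{r_0-1})\ne(0,\dots,0).
\]

\begin{lemma}\label{lem:reduction}
Let $\lambda\in I\setminus G_I$ and $n\ge r_0$. There are $\alpha\in W_n(\lambda)$ and an index $i$ such that $f_{\alpha,i}\in\mathcal F$ and $|f_{\alpha,i}(\lambda)|\le(1+C_0)\,b^n$.
\end{lemma}

\begin{proof}
Definition~\ref{def:good} fails for this $n$ and $\eta=b^n$, so there are $\alpha\in W_n(\lambda)$ and $z\in B_\alpha(\lambda)$ with $\operatorname{dist}(T_\lambda^nz,\mathcal S)<b^n$. The singular ray at $w_i$ lies on the line $\ell_i=0$, so $|\ell_i(T_\lambda^nz)|\le b^n$ for some $i$. By \eqref{eq:basic}, $(1+\lambda)|f_{\alpha,i}(\lambda)|\le b^n+\lambda^nC_0$, which gives the bound. The last $r_0$ letters of $\alpha$ form a word in $W_{r_0}(\lambda)$. By Lemma~\ref{lem:adjacent} and \eqref{eq:d}, $d_i(\alpha_{n-1-j})\ne0$ for some $j<r_0$. So $f_{\alpha,i}$, extended by zero coefficients, belongs to $\mathcal F$.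
\end{proof}

\section{Sublevel sets of the series in $\mathcal F$}\label{sec:sublevel}

We have no control over the zeros of the series in $\mathcal F$, and we cannot assume that they are simple. Near a zero of order $M$, the set $\{|f|\le\varepsilon\}$ has length of order $\varepsilon^{1/M}$, as for $f(x)=(x-x_0)^M$. What we need is a bound for the order of vanishing that is the same for all words. It comes from compactness: the condition on the first $r_0$ coefficients keeps the zero series out of the closure of $\mathcal F$.

\begin{lemma}\label{lem:sublevel}
There are $M\in\mathbb{N}$ and $C_1,C_2,\varepsilon_0>0$ such that for all $f\in\mathcal F$ and $0<\varepsilon\le\varepsilon_0$, the set $\{x\in I:|f(x)|\le\varepsilon\}$ is covered by at most $C_2$ intervals of length at most $C_1\varepsilon^{1/M}$.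
\end{lemma}

\begin{proof}
\emph{Uniform order of vanishing.} Let $\mathcal C\subset D^{\mathbb{N}}$ be the set of coefficient sequences $c$ of the series $f_c\in\mathcal F$. Since $D$ is finite and the condition on $c$ involves finitely many coordinates, $\mathcal C$ is closed in the product topology, hence compact. For each $r$, the $r$ times differentiated series is dominated on $\mathcal C\times I$ by $\sum_{j\ge r}(\max D)\,j^rb^{j-r}<\infty$, so $(c,x)\mapsto f_c^{(r)}(x)$ is continuous. Each $f_c$ is analytic in the unit disc and not identically zero, so at each $(c,x)$ some derivative $f_c^{(r)}(x)$ is nonzero. The open sets $\{f_c^{(r)}(x)\ne0\}$, $r\ge0$, cover the compact space $\mathcal C\times I$, so those with $r\le M$ do, for some $M\ge1$. The continuous positive function $\max_{r\le M}|f_c^{(r)}(x)|$ has a positive minimum $\kappa$. Let $\Lambda>0$ bound $|f_c^{(r)}(x)|$ on $\mathcal C\times I$ for $r\le M+1$.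

\emph{Localization.} Divide $I$ into $C_3$ closed intervals of length at most $\kappa/(2\Lambda)$, and fix $\varepsilon_0<\min(1,\kappa/2)$. Let $f\in\mathcal F$, $\varepsilon\le\varepsilon_0$, and let $I'$ be one of the intervals. At a point of $I'$ some $r\le M$ has $|f^{(r)}|\ge\kappa$, and by the mean value theorem $|f^{(r)}|\ge\kappa-\Lambda\cdot\kappa/(2\Lambda)=\kappa/2$ on all of $I'$. Let $Z=\{x\in I':|f(x)|\le\varepsilon\}$. If $r=0$, then $Z$ is empty. Let $r\ge1$.

\emph{Number of components.} The $r$th derivative of $f\mp\varepsilon$ has no zero in $I'$, so by Rolle's theorem each of the equations $f=\varepsilon$ and $f=-\varepsilon$ has at most $r$ solutions in $I'$. The components of $Z$ are closed intervals or points. The left end of a component is the left end of $I'$ or a limit of points where $|f|>\varepsilon$, and then $|f|=\varepsilon$ there. So $Z$ has at most $2r+1$ components.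

\emph{Length of a component.} Recall that for distinct points $x_0,\dots,x_r$ the divided difference
\[
f[x_0,\dots,x_r]=\sum_{p=0}^r\frac{f(x_p)}{\prod_{q\ne p}(x_p-x_q)}
\]
equals $f^{(r)}(\xi)/r!$ for some $\xi$ between the smallest and the largest point. In a component of length $h>0$ take $r+1$ equally spaced points, ends included. They are at mutual distance at least $h/r$, so
\[
\frac{\kappa}{2\,r!}\le|f[x_0,\dots,x_r]|\le(r+1)\,\varepsilon\,(r/h)^r,
\]
that is, $h\le\big(2(r+1)!\,r^r/\kappa\big)^{1/r}\varepsilon^{1/r}$. Since $\varepsilon<1$ and $r\le M$, we have $\varepsilon^{1/r}\le\varepsilon^{1/M}$. Take $C_1=\max_{1\le r\le M}(2(r+1)!\,r^r/\kappa)^{1/r}$ and $C_2=(2M+1)C_3$.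
\end{proof}

\section{Counting itineraries, uniformly in $\lambda$}\label{sec:complexity}

Fix $\lambda$ first. The itineraries of length $m$ are separated by the lines $\ell_i=h_{\alpha,i}(\lambda)$, $|\alpha|<m$. There are many of them, but they have only $k$ directions, because the linear part of every branch is a scalar. So at most $k$ of these lines pass through a given point, however large $m$ is, and a small enough set meets a number of cells that is bounded in terms of $k$ alone. The image of a long cell is a small set. Hence adding $m$ letters multiplies the number of words by a factor independent of $m$, and the growth rate is $O(1/m)$.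

To cover the bad parameters we need the count for the union $W_n(J)$ over an interval $J$. A new problem appears: two lines $\ell_i=h_{\alpha,i}(\lambda)$ and $\ell_i=h_{\beta,i}(\lambda)$ may coincide at $\lambda_0$ and separate for nearby $\lambda$, so that many lines pass near one point. We exclude such parameters. Let $E$ be the set of $\lambda\in(0,1)$ such that $h_{\alpha,i}(\lambda)=h_{\beta,i}(\lambda)$ for some $i$ and some words $\alpha,\beta$ (itineraries or not) for which the functions $h_{\alpha,i}$ and $h_{\beta,i}$ are different. A nonzero rational function has finitely many zeros and there are countably many triples $(\alpha,\beta,i)$, so $E$ is countable. For the square of Section~\ref{sec:square}, the words $\alpha=2$ and $\beta=022$ with $i=0$ give the equation $\lambda^{-1}=-\lambda^{-2}+\lambda^{-3}$, so $g\in E$.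

\begin{lemma}\label{lem:complexity}
Let $\lambda_0\in\operatorname{int}I\setminus E$ and $m\ge1$. There are an open interval $J$ with $\lambda_0\in J\subset I$ and a constant $C$ such that $\#W_n(J)\le C\,3^{kn/m}$ for all $n$.
\end{lemma}

\begin{proof}
\emph{Local bound.} Let $z_0\in\overline B$. Call a pair $(\alpha,i)$ with $|\alpha|<m$ \emph{critical} if $\ell_i(T_{\lambda_0,\alpha}z_0)=0$, that is, by \eqref{eq:basic}, if $h_{\alpha,i}(\lambda_0)=\ell_i(z_0)$. For fixed $i$, the functions $h_{\alpha,i}$ of the critical pairs take the same value at $\lambda_0\notin E$, so they are one and the same function $h_i$; put $h_i=0$ if there is no critical pair with this $i$. There are finitely many noncritical pairs. By continuity there are an open set $U\ni z_0$ and an open interval $J'$ with $\lambda_0\in J'\subset I$ such that, for every noncritical pair, $\ell_i(T_{\lambda,\alpha}z)$ has constant sign on $J'\times U$.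

To $(\lambda,z)\in J'\times U$ attach the vector of signs of $\ell_i(z)-h_i(\lambda)$, $0\le i<k$, in $\{-,0,+\}^k$. Let $(\lambda,z)$ and $(\lambda',z')$ have the same sign vector, and suppose that $z$ under $T_\lambda$ and $z'$ under $T_{\lambda'}$ both have itineraries of length $m$. We claim that the itineraries are equal. Suppose that they have the same initial block $\alpha$ of length $t<m$, possibly empty. For each $i$, the numbers $\ell_i(T_\lambda^tz)=\ell_i(T_{\lambda,\alpha}z)$ and $\ell_i(T_{\lambda'}^tz')=\ell_i(T_{\lambda',\alpha}z')$ have the same sign. If $(\alpha,i)$ is noncritical, this holds by the choice of $J'\times U$. If it is critical, then by \eqref{eq:basic} both signs are $(-1)^t$ times the $i$th entry of the sign vector. By \eqref{eq:sector} the signs of the $\ell_i$ determine the sector, so the next letters agree, and the claim follows by induction. Hence at most $3^k$ words of length $m$ are itineraries for some $(\lambda,z)\in J'\times U$.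

\emph{Images of long cells are small.} Cover the compact set $\overline B$ by finitely many such sets $U$, and let $J_0$ be the intersection of the corresponding intervals $J'$. Let $\delta>0$ be a Lebesgue number of the cover: every subset of $\overline B$ of sup-norm diameter less than $\delta$ lies in one $U$. Differentiating \eqref{eq:composite} gives, for all words $\alpha$ and $\lambda\in I$,
\[
\|\Phi_\alpha'(\lambda)\|\le R\sum_{j\ge0}b^j+2R\sum_{j\ge1}jb^{j-1}=R\Big(\frac1{1-b}+\frac2{(1-b)^2}\Big)=:L.
\]
Choose an open interval $J$ with $\lambda_0\in J\subset J_0$ and $L|J|<\delta/2$, and choose $n_0$ with $2\rho b^{n_0}<\delta/2$. For $\alpha\in W_n(J)$ let $Q_\alpha=\{T_\lambda^nz:\lambda\in J,\ z\in B_\alpha(\lambda)\}\subset B$. Two points of $Q_\alpha$ differ by $(-\lambda)^nz-(-\lambda')^nz'+\Phi_\alpha(\lambda)-\Phi_\alpha(\lambda')$, so $Q_\alpha$ has diameter at most $2\rho b^n+L|J|$. For $n\ge n_0$ this is less than $\delta$, and $Q_\alpha$ lies in one set $U$ of the cover.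

\emph{Recursion.} Let $n\ge n_0$. A word in $W_{n+m}(J)$ has the form $\alpha\beta$ with $\alpha\in W_n(J)$, and $\beta$ is the itinerary under $T_\lambda$ of a point $T_\lambda^nz\in Q_\alpha$, for some $\lambda\in J$. By the local bound there are at most $3^k$ choices of $\beta$ for each $\alpha$, so $\#W_{n+m}(J)\le3^k\,\#W_n(J)$. Put $C=k^{n_0+m}$. If $n<n_0+m$, then $\#W_n(J)\le k^n\le C$. Otherwise write $n=n_1+qm$ with $n_0\le n_1<n_0+m$; then $\#W_n(J)\le3^{kq}k^{n_1}\le C\,3^{kn/m}$.
\end{proof}

\section{The bad parameters have dimension zero}\label{sec:dimension}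

The order of choices is the point here: the exponent $M$ is fixed by $P$ and $I$, and only then is $m$ taken large. The interval $J$ shrinks as $m$ grows, which costs nothing because packing dimension allows countable covers.

\begin{proposition}\label{prop:dimension}
The set $\operatorname{int}I\setminus G_I$ has packing dimension $0$.
\end{proposition}

\begin{proof}
Let $\theta>0$ and choose $m$ with $Mk\log3/(m\log(1/b))\le\theta$. Let $\lambda_0\in\operatorname{int}I\setminus E$ and take $J$ and $C$ from Lemma~\ref{lem:complexity}. Let $n\ge r_0$ be so large that $\varepsilon_n=(1+C_0)b^n\le\varepsilon_0$. By Lemma~\ref{lem:reduction}, $J\setminus G_I$ is contained in the union of the sets $\{x\in I:|f_{\alpha,i}(x)|\le\varepsilon_n\}$ over the pairs $(\alpha,i)$ with $\alpha\in W_n(J)$ and $f_{\alpha,i}\in\mathcal F$. There are at most $kC\,3^{kn/m}$ pairs. By Lemma~\ref{lem:sublevel}, $J\setminus G_I$ is covered by at most $N_n=kC_2C\,3^{kn/m}$ intervals of length at most $\delta_n=C_1\varepsilon_n^{1/M}=C_1(1+C_0)^{1/M}b^{n/M}$.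

For small $\delta$ take $n$ with $\delta_{n+1}\le\delta<\delta_n$. Then $N_\delta(J\setminus G_I)\le N_{n+1}$ and $\log(1/\delta)\ge\log(1/\delta_n)$, so
\[
\overline{\dim}_B(J\setminus G_I)\le\lim_{n\to\infty}\frac{\log N_{n+1}}{\log(1/\delta_n)}=\frac{(k/m)\log3}{(1/M)\log(1/b)}\le\theta.
\]
The open intervals $J$ cover $\operatorname{int}I\setminus E$, and every open cover of a subset of the line has a countable subcover. So $\operatorname{int}I\setminus G_I$ is covered by countably many sets $J\setminus G_I$ and the countably many points of $E$. By \eqref{eq:packing} its packing dimension is at most $\theta$, for every $\theta>0$.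
\end{proof}

Propositions~\ref{prop:good} and~\ref{prop:dimension}, applied to the intervals $[1/N,1-1/N]$, already show that $T_\lambda$ is asymptotically periodic for all $\lambda$ outside a set of packing dimension $0$, which is all that the proof of Corollary~\ref{cor:regular} uses. It remains to find the open set $O_P$.

\section{Openness and the proof of Theorem~\ref{thm:main}}\label{sec:open}

The margin $\eta$ in Definition~\ref{def:good} protects the cells that exist at $\lambda_0$: their images move continuously with $\lambda$. It says nothing about a cell that is empty at $\lambda_0$ and nonempty at nearby parameters. We show that cells are born or die at only countably many parameters. For this we need an explicit criterion for a cell to be empty, and the following case of Motzkin's transposition theorem provides it.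

\begin{lemma}\label{lem:motzkin}
Let $v_1,\dots,v_l\in\mathbb{R}^2$ and $\gamma_1,\dots,\gamma_l\in\mathbb{R}$, and let $\Delta$ be the set of $c\in\mathbb{R}^l$ with $c_s\ge0$, $\sum_sc_s=1$ and $\sum_sc_sv_s=0$. The system $\langle v_s,z\rangle>\gamma_s$, $1\le s\le l$, has a solution $z$ if and only if $\sum_sc_s\gamma_s<0$ for all $c\in\Delta$.
\end{lemma}

\begin{proof}
If $z$ is a solution and $c\in\Delta$, then $0=\sum_sc_s\langle v_s,z\rangle>\sum_sc_s\gamma_s$. If there is no solution, the affine subspace $Y=\{(\langle v_s,z\rangle-\gamma_s)_s:z\in\mathbb{R}^2\}$ is disjoint from the open positive orthant $\Omega\subset\mathbb{R}^l$. Disjoint convex sets can be separated: there is $c\ne0$ with $\langle c,y\rangle\le\langle c,p\rangle$ for $y\in Y$, $p\in\Omega$. Since $\langle c,\cdot\rangle$ is bounded below on $\Omega$, all $c_s\ge0$, and we normalize $\sum_sc_s=1$. Letting $p\to0$ gives $\langle\sum_sc_sv_s,z\rangle\le\sum_sc_s\gamma_s$ for all $z$. This forces $\sum_sc_sv_s=0$ and $\sum_sc_s\gamma_s\ge0$.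
\end{proof}

\begin{lemma}\label{lem:locallyconstant}
There is a countable set $E'_I$ such that for all $\lambda_0\in I\setminus E_I'$ and $n\ge1$ we have $W_n(\lambda)=W_n(\lambda_0)$ for all $\lambda\in I$ near $\lambda_0$.
\end{lemma}

\begin{proof}
Let $|\alpha|=n$. By \eqref{eq:sector} and \eqref{eq:basic}, the condition $T_{\lambda,\beta}z\in A_j$, with $\beta=\alpha_0\cdots\alpha_{t-1}$ and $j=\alpha_t$, reads
\[
(-1)^t\big(\ell_j(z)-h_{\beta,j}(\lambda)\big)>0,\qquad(-1)^{t+1}\big(\ell_{j-1}(z)-h_{\beta,j-1}(\lambda)\big)>0.
\]
Together with the four inequalities that define $B$, this presents $B_\alpha(\lambda)$ as the solution set of a system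
\begin{equation}\label{eq:system}
\langle v_s,z\rangle>\gamma_s(\lambda),\qquad1\le s\le2n+4,
\end{equation}
in which the vectors $v_s$ do not depend on $\lambda$ and the $\gamma_s$ are rational functions without poles in $(0,1)$. So the set $\Delta$ of Lemma~\ref{lem:motzkin} does not depend on $\lambda$. It is a bounded polyhedron, hence the convex hull of its finitely many vertices $c^{(e)}$. A linear function is negative on $\Delta$ if and only if it is negative at the vertices. Therefore $B_\alpha(\lambda)\ne\emptyset$ if and only if $\varphi_{\alpha,e}(\lambda):=\sum_sc_s^{(e)}\gamma_s(\lambda)<0$ for all $e$.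

Let $E_I'$ be the set of zeros in $(0,1)$ of those rational functions $\varphi_{\alpha,e}$, over all words $\alpha$, that are not identically zero. It is countable. Let $\lambda_0\in I\setminus E_I'$. Each of the finitely many functions $\varphi_{\alpha,e}$ with $|\alpha|=n$ is identically zero or nonzero at $\lambda_0$, so in both cases the truth of $\varphi_{\alpha,e}(\lambda)<0$ does not change near $\lambda_0$.
\end{proof}

\begin{proposition}\label{prop:open}
Every $\lambda_0\in(G_I\cap\operatorname{int}I)\setminus E'_I$ is an interior point of $G_I$.
\end{proposition}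

\begin{proof}
Let $n,\eta$ be as in Definition~\ref{def:good} for $\lambda_0$. Suppose that bad parameters $\lambda_q\in I$ converge to $\lambda_0$. The definition fails for $\lambda_q$ with $n$ and $\eta/2$. Passing to a subsequence, we find one word $\alpha$ of length $n$ and points $z_q\in B_\alpha(\lambda_q)$ with $\operatorname{dist}(T_{\lambda_q,\alpha}z_q,\mathcal S)<\eta/2$ and $z_q\to z\in\overline B$. In the limit, $\operatorname{dist}(T_{\lambda_0,\alpha}z,\mathcal S)\le\eta/2$, and \eqref{eq:system} gives $\langle v_s,z\rangle\ge\gamma_s(\lambda_0)$ for all $s$.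

By Lemma~\ref{lem:locallyconstant}, $\alpha\in W_n(\lambda_0)$, so there is a point $z'\in B_\alpha(\lambda_0)$. For $0<\tau\le1$ the point $(1-\tau)z+\tau z'$ satisfies the strict inequalities \eqref{eq:system} at $\lambda_0$, so it lies in $B_\alpha(\lambda_0)$, and its image under $T_{\lambda_0,\alpha}$ is at distance at least $\eta$ from $\mathcal S$. Letting $\tau\to0$ gives $\operatorname{dist}(T_{\lambda_0,\alpha}z,\mathcal S)\ge\eta$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For $N\ge3$ let $I_N=[1/N,1-1/N]$, and put $O_P=\bigcup_N\operatorname{int}G_{I_N}$. This set is open, and $T_\lambda$ is asymptotically periodic for $\lambda\in O_P$ by Proposition~\ref{prop:good}. Let $\lambda\in(0,1)\setminus O_P$ and choose $N$ with $\lambda\in\operatorname{int}I_N$. Since $\lambda$ is not an interior point of $G_{I_N}$, Proposition~\ref{prop:open} shows that $\lambda\in E'_{I_N}$ or $\lambda\in\operatorname{int}I_N\setminus G_{I_N}$. So $(0,1)\setminus O_P$ is covered by countably many countable sets and countably many sets that have packing dimension $0$ by Proposition~\ref{prop:dimension}. By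 countable stability it has packing dimension $0$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{DGG}
Gianluigi Del Magno, Jos\'e Pedro Gaiv\~ao and Eugene Gutkin,
\emph{Dissipative outer billiards: a case study},
arXiv:1310.4724 (2013).

\end{thebibliography}
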